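# Bianalytic maps between bounded free spectrahedra

## 1. A contraction attached to a linear pencil

Write $M_n=M_n(\mathbb C)$ and let $g\ge 1$. For tuples $E=(E_1,\dots,E_g)\in M_e^g$ and $X=(X_1,\dots,X_g)\in M_n^g$ put $\Lambda_E(X)=\sum_jE_j\otimes X_j$; the same formula is used when the $X_j$ are rectangular. For $A\in M_d^g$ let
$$L_A(X)=I+\Lambda_A(X)+\Lambda_A(X)^*,\qquad \mathcal D_A(n)=\{X\in M_n^g:\ L_A(X)\succeq 0\}.$$
The sequence $\mathcal D_A=(\mathcal D_A(n))_{n\ge1}$ is the **free spectrahedron** of $A$. Write $\operatorname{Re}T=\frac12(T+T^*)$. We often omit $\otimes I$: a matrix $C$ acting on $\mathbb C^d$ also denotes $C\otimes I_n$.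

If $X\in\mathcal D_A(n)$, then $\operatorname{Re}(I+\Lambda_A(X))=\frac12(I+L_A(X))\succ0$, so $I+\Lambda_A(X)$ is invertible: if $Tw=0$ then $\langle(\operatorname{Re}T)w,w\rangle=0$. So we may define
$$S_A(X)=\Lambda_A(X)\,(I+\Lambda_A(X))^{-1}=(I+\Lambda_A(X))^{-1}\Lambda_A(X). \tag{1}$$
Since $L_A=(I+\Lambda_A)(I+\Lambda_A)^*-\Lambda_A\Lambda_A^*$, we have
$$L_A=(I+\Lambda_A)\,(I-S_AS_A^*)\,(I+\Lambda_A)^*. \tag{2}$$
Hence on $\mathcal D_A$ we have $\|S_A(X)\|\le 1$, with $\|S_A(X)\|<1$ exactly when $L_A(X)\succ0$ and $\|S_A(X)\|=1$ exactly when $L_A(X)$ is singular. The transform can be undone: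
$$I-S_A=(I+\Lambda_A)^{-1},\qquad \Lambda_A=S_A(I-S_A)^{-1}. \tag{3}$$

**Example 1 (the disc).** Let $g=1$, $A=E_{12}=\begin{pmatrix}0&1\\0&0\end{pmatrix}$. Then $L_A(X)=\begin{pmatrix}I&X\\X^*&I\end{pmatrix}$ and $\mathcal D_A(n)=\{\|X\|\le1\}$. Since $\Lambda_A(X)^2=0$, $S_A(X)=E_{12}\otimes X$. Here the contraction is $X$ itself.

What is $S_A$ for? We study maps $p$ from one free spectrahedron onto another. Such a $p$ turns out to be forced as soon as it relates the two contractions by a constant matrix.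

**Lemma 1.** Let $A,B\in M_f^g$, $C\in M_f$, $R=(C-I)A$. If $X\in\mathcal D_A(n)$, $Y\in\mathcal D_B(n)$ and $S_B(Y)=C\,S_A(X)$, then $I-\Lambda_R(X)$ is invertible and
$$\Lambda_B(Y)=C\,\Lambda_A(X)\,(I-\Lambda_R(X))^{-1}. \tag{4}$$

*Proof.* Write $\Lambda=\Lambda_A(X)$, so $\Lambda_R(X)=C\Lambda-\Lambda$. Then $I-CS_A(X)=(I+\Lambda-C\Lambda)(I+\Lambda)^{-1}=(I-\Lambda_R(X))(I+\Lambda)^{-1}$. The left side is $I-S_B(Y)$, which is invertible by (3), so $I-\Lambda_R(X)$ is invertible. By (3) for $B$, $\Lambda_B(Y)=CS_A(X)(I-CS_A(X))^{-1}=C\Lambda(I+\Lambda)^{-1}(I+\Lambda)(I-\Lambda_R(X))^{-1}$. $\square$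

So if $S_B(p(X))=CS_A(X)$ for all $X$, then $p$ is given, up to solving for the coordinates, by one explicit rational formula. Most of the lecture proves that such a relation, with $C$ unitary, always holds after harmless normalizations.

## 2. Free maps, convexotonic maps and spectrahedral pairs

$\mathcal D_A$ is **bounded** if $\sup\{\|X\|:X\in\mathcal D_A(n),\,n\ge1\}<\infty$. Below $A\in M_d^g$ and $B\in M_e^g$; the sizes $d,e$ may differ.

**Free sets and maps.** A *free set* is a sequence $\mathcal D=(\mathcal D(n))_n$, $\mathcal D(n)\subseteq M_n^g$, closed under direct sums and simultaneous unitary conjugation. A *free domain* is a free set with every $\mathcal D(n)$ open. A *free analytic function* on a free domain respects direct sums and similarities and is analytic at each level. For example, $f(X)=X_1X_2+X_2$ is one, and so is $f(X)=(I-X_1)^{-1}$ on the set where $I-X_1$ is invertible. A *free analytic mapping* is a tuple of free analytic functions. For free sets, $p:\mathcal D\to\mathcal E$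 means that $\mathcal D$ is contained in the domain of $p$, a free domain on which $p$ is free analytic, and that $p$ maps $\mathcal D$ into $\mathcal E$. The sets are *$p$-bianalytic* if there are free analytic mappings $p:\mathcal D\to\mathcal E$ and $q:\mathcal E\to\mathcal D$ with $p\circ q=\mathrm{id}_{\mathcal E}$ and $q\circ p=\mathrm{id}_{\mathcal D}$. The closed set $\mathcal D_A$ therefore sits inside an open domain of $p$: the map is defined across the boundary.

**Convexotonic maps.** A tuple $\Xi\in M_g^g$ is *convexotonic* if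
$$\Xi_k\Xi_j=\sum_{s=1}^g(\Xi_j)_{k,s}\,\Xi_s\qquad(1\le j,k\le g). \tag{5}$$
View $X\in M_n^g$ as a row in $M_{n\times gn}$. Then $\Lambda_\Xi(X)\in M_{gn}$, and $Y\Lambda_\Xi(X)$ is the row with $s$-th entry $\sum_{k,j}(\Xi_j)_{k,s}Y_kX_j$. The associated convexotonic maps are
$$p(x)=x\,(I-\Lambda_\Xi(x))^{-1},\qquad q(x)=x\,(I+\Lambda_\Xi(x))^{-1}.$$
If $R_1,\dots,R_g$ is a basis of a $g$-dimensional algebra $\mathcal R$ of matrices, its *structure matrices* are the unique $\Xi$ with $R_kR_j=\sum_s(\Xi_j)_{k,s}R_s$. This $\Xi$ is convexotonic (Lemma 2(c)), and $p$ is the *convexotonic map of $\mathcal R$*.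

**Example 2.** For $g=1$ every scalar $\xi$ is convexotonic and $p(x)=x(1-\xi x)^{-1}$. For $g=2$ take a $3\times3$ nilpotent Jordan block $N$ and $R_1=N$, $R_2=N^2$. The only nonzero product is $R_1R_1=R_2$, so $(\Xi_1)_{1,2}=1$ and all other entries of $\Xi_1,\Xi_2$ vanish. Then $\Lambda_\Xi(x)=\begin{pmatrix}0&x_1\\0&0\end{pmatrix}$ and $p(x)=(x_1,\;x_2+x_1^2)$.

**Spectrahedral pairs.** Let $\mathcal R=\operatorname{span}\{R_1,\dots,R_g\}\subseteq M_d$ be a $g$-dimensional algebra with structure matrices $\Xi$. Suppose $C\in M_d$ is unitary and $A\in M_d^g$ satisfies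
$$R_j=(C-I)A_j,\qquad A_kR_j=\sum_s(\Xi_j)_{k,s}A_s\qquad\text{for all }j,k. \tag{6}$$
Then $(\mathcal D_A,\mathcal D_{CA})$ is a *spectrahedral pair associated to $\mathcal R$*. It is known that then $\mathcal D_A$ and $\mathcal D_{CA}$ are $p$-bianalytic with $p$ the convexotonic map of $\mathcal R$.

An **affine linear map** is $\lambda(X)=\big(a_iI_n+\sum_jM_{ji}X_j\big)_{i}$ with $a\in\mathbb C^g$ and $M\in M_g$ invertible, applied at each level.

**The conjecture.** The following is stated as a conjecture in Meric Augat, J. William Helton, Igor Klep, Scott McCullough, "Bianalytic Maps Between Free Spectrahedra", arXiv:1604.04952 (2016). *Whenever bounded $\mathcal D_A,\mathcal D_B$ are $p$-bianalytic, there exist affine linear maps $\lambda,\mu$, a $g$-dimensional algebra $\mathcal R$, a tuple $A'$ (of possibly different size) and a unitary $C$, with $(\mathcal D_{A'},\mathcal D_{CA'})$ a spectrahedral pair associated to $\mathcal R$, such that $\lambda(\mathcal D_A)=\mathcal D_{A'}$, $\mu(\mathcal D_B)=\mathcal D_{CA'}$,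 and $\mu\circ p\circ\lambda^{-1}$ is the convexotonic map of $\mathcal R$.* A weaker version adds the hypothesis $\sum_j\operatorname{ran}A_j=\mathbb C^d$, $\sum_k\operatorname{ran}B_k=\mathbb C^e$. Both are true, by the following theorem (take $\lambda=\mathrm{id}$; the weaker version has an extra hypothesis and the same conclusion).

**Theorem A.** Let $A\in M_d^g$, $B\in M_e^g$, let $\mathcal D_A$ be bounded and let $\mathcal D_A,\mathcal D_B$ be $p$-bianalytic. Let $\lambda$ be any affine linear map with $0\in\operatorname{int}\lambda(\mathcal D_A(1))$ (for example $\lambda=\mathrm{id}$). Then there are an affine linear map $\mu$, a $g$-dimensional matrix algebra $\mathcal R$ with a basis having structure matrices $\Xi$, a tuple $A^{\rm tot}$ and a unitary $C^{\rm tot}$ such that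

* $(\mathcal D_{A^{\rm tot}},\mathcal D_{C^{\rm tot}A^{\rm tot}})$ is a spectrahedral pair associated to $\mathcal R$;
* $\lambda(\mathcal D_A)=\mathcal D_{A^{\rm tot}}$ and $\mu(\mathcal D_B)=\mathcal D_{C^{\rm tot}A^{\rm tot}}$;
* $\mu\circ p\circ\lambda^{-1}$ is, on $\lambda(\mathcal D_A)$, the convexotonic map $x(I-\Lambda_\Xi(x))^{-1}$ of $\mathcal R$.

Boundedness of $\mathcal D_B$ is automatic. Also, $\mu$ is forced by $\lambda$: a convexotonic map satisfies $p(0)=0$, $Dp(0)=I$, and this fixes the value and the linear part of $\mu$ at $p(\lambda^{-1}(0))$. A structure theorem with a converse, Theorem B, is in Section 11.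

## 3. The disc and the triangle by hand

**The disc.** Let $A=E_{12}$ and let $C=\begin{pmatrix}c_{11}&c_{12}\\ \xi&c_{22}\end{pmatrix}$ be unitary with $0<|\xi|<1$. Then $A(C-I)A=\xi A$, and $R=(C-I)A=\begin{pmatrix}0&c_{11}-1\\0&\xi\end{pmatrix}$ satisfies $R^2=\xi R\ne0$. So (6) holds with $\Xi=\xi$, and $(\mathcal D_A,\mathcal D_{CA})$ is a spectrahedral pair with map $p(x)=x(1-\xi x)^{-1}$. What is $\mathcal D_{CA}$? Since $|c_{11}|^2=1-|\xi|^2$,
$$L_{CA}(Y)=\begin{pmatrix}I&c_{11}Y\\ \bar c_{11}Y^*&I+\xi Y+\bar\xi Y^*\end{pmatrix}\succeq0\iff (I+\xi Y)^*(I+\xi Y)\succeq Y^*Y .$$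
If this holds and $(I+\xi Y)w=0$, then $Yw=0$, so $w=0$. Hence $I+\xi Y$ is invertible and the condition says $\|Y(I+\xi Y)^{-1}\|\le1$, that is, $q(Y)$ lies in the disc. The relation of Section 1 is visible too. As $(CA)^2=\xi\,CA$, we get $S_{CA}(Y)=CE_{12}\otimes Y(I+\xi Y)^{-1}$, which for $Y=p(X)$ is $C(E_{12}\otimes X)=C\,S_A(X)$.

**The triangle.** Let $g=1$, $\omega=e^{2\pi i/3}$, $A=\operatorname{diag}(1,\omega,\omega^2)$. Then $\mathcal D_A(1)=\{z:\operatorname{Re}(\omega^kz)\ge-\frac12,\ k=0,1,2\}$ is the triangle with vertices $1,\omega,\omega^2$. If $X\in\mathcal D_A(n)$ and $h$ is a unit vector, then $\langle Xh,h\rangle\in\mathcal D_A(1)$, so $|\langle Xh,h\rangle|\le1$ and $\|X\|\le2$; the set is bounded. Let $p=\mathrm{id}$, so $\Xi=0$. If we insist on this tuple $A$, condition (6) says $A(C-I)A=0$. Since $A$ is invertible, $C=I$ and $R=0$, which does not span a one-dimensional algebra. There is a way out. Add the summand $A''=-\frac12E_{12}$ with $C''=-I_2$. Then $\mathcal D_{A''}=\mathcal D_{-A''}=\{\|X\|\le2\}\supseteq\mathcal D_A$,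 so the sets do not change, while $(C''-I)A''=E_{12}$, $E_{12}^2=0$ and $A''E_{12}=0$. So $A\oplus A''$ and $I_3\oplus(-I_2)$ give a spectrahedral pair for the algebra spanned by $0\oplus E_{12}$. The redundant summand carries the algebra. In Section 9 we construct such a summand in general.

## 4. Tools

### 4.1 The algebra behind convexotonic maps

**Lemma 2.** Let $\Xi\in M_g^g$.

(a) Let $C\in M_d$ be unitary, $A\in M_d^g$, $R=(C-I)A$ and $A_kR_j=\sum_s(\Xi_j)_{k,s}A_s$ for all $j,k$. Then for all $X,Y\in M_n^g$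
$$\Lambda_A(Y)\Lambda_R(X)=\Lambda_A\big(Y\Lambda_\Xi(X)\big). \tag{7}$$
If $I-\Lambda_\Xi(X)$ is invertible and $Y=X(I-\Lambda_\Xi(X))^{-1}$, then $\Lambda_A(Y)(I-\Lambda_R(X))=\Lambda_A(X)$ and
$$(I-\Lambda_R(X))^*\,L_{CA}(Y)\,(I-\Lambda_R(X))=L_A(X). \tag{8}$$

(b) If $\Xi$ is convexotonic, $I-\Lambda_\Xi(X)$ is invertible and $Y=X(I-\Lambda_\Xi(X))^{-1}$, then
$$(I+\Lambda_\Xi(Y))(I-\Lambda_\Xi(X))=I . \tag{9}$$
In particular $Y(I+\Lambda_\Xi(Y))^{-1}=X$; the two convexotonic maps are inverse to one another.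

(c) In (a), $R_kR_j=\sum_s(\Xi_j)_{k,s}R_s$. If moreover $A_1,\dots,A_g$ are linearly independent, then $\Xi$ is convexotonic. Structure matrices of an algebra are convexotonic.

*Proof.* (a) $\Lambda_A(Y)\Lambda_R(X)=\sum_{k,j}A_kR_j\otimes Y_kX_j=\sum_sA_s\otimes\sum_{k,j}(\Xi_j)_{k,s}Y_kX_j$, which is (7). From $Y-Y\Lambda_\Xi(X)=X$ we get $\Lambda_A(Y)(I-\Lambda_R(X))=\Lambda_A(X)=:\Lambda$. So the left side of (8) equals
$$(I-\Lambda_R)^*(I-\Lambda_R)+(I-\Lambda_R)^*C\Lambda+\Lambda^*C^*(I-\Lambda_R),\qquad \Lambda_R=(C-I)\Lambda .$$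
The linear part is $(-\Lambda_R+C\Lambda)+(-\Lambda_R+C\Lambda)^*=\Lambda+\Lambda^*$. The quadratic part consists of $\Lambda_R^*\Lambda_R=\Lambda^*(2I-C-C^*)\Lambda$, $-\Lambda_R^*C\Lambda=-\Lambda^*(I-C)\Lambda$ and $-\Lambda^*C^*\Lambda_R=-\Lambda^*(I-C^*)\Lambda$, whose sum is $0$. This proves (8).

(b) By (5), the computation of (7) gives $\Lambda_\Xi(Y)\Lambda_\Xi(X)=\Lambda_\Xi(Y\Lambda_\Xi(X))$. With $Y-Y\Lambda_\Xi(X)=X$ we get $\Lambda_\Xi(Y)(I-\Lambda_\Xi(X))=\Lambda_\Xi(X)$, and adding $I-\Lambda_\Xi(X)$ gives (9). Then $Y(I+\Lambda_\Xi(Y))^{-1}=Y(I-\Lambda_\Xi(X))=X$. Since $-\Xi$ is convexotonic too, the other composition follows in the same way.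

(c) Multiply $A_kR_j=\sum_s(\Xi_j)_{k,s}A_s$ on the left by $C-I$ to get the first claim. Then compute $A_iR_kR_j$ in two ways:
$$\sum_t(\Xi_k\Xi_j)_{i,t}A_t=(A_iR_k)R_j=A_i(R_kR_j)=\sum_{t}\Big(\sum_s(\Xi_j)_{k,s}\Xi_s\Big)_{i,t}A_t .$$
Independence of the $A_t$ gives (5). For structure matrices run the same computation on $R_iR_kR_j$, using that the $R_t$ are independent. $\square$

### 4.2 Geometry of one free spectrahedron

**Lemma 3.** (a) If $X\in\mathcal D_A(n)$ and $\iota:\mathbb C^m\to\mathbb C^n$ is an isometry, then $\iota^*X\iota\in\mathcal D_A(m)$. (b) $\mathcal D_A(n)$ is closed, convex, contains a neighborhood of $0$, and $\operatorname{int}\mathcal D_A(n)=\{L_A(X)\succ0\}$. If $X\in\mathcal D_A$ and $0\le t<1$, then $tX\in\operatorname{int}\mathcal D_A$. (c) If $\mathcal D_A$ is bounded, then for $W\ne0$ in $M_n^g$ the number $c(W)=\max\{c:cW\in\mathcal D_A(n)\}$ is positive, finite and continuous in $W$; $c(W)W\in\partial\mathcal D_A(n)$; and $c(W)=1$ if $W\in\partial\mathcal D_A(n)$.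

*Proof.* (a) $L_A(\iota^*X\iota)=(I\otimes\iota)^*L_A(X)(I\otimes\iota)$. (b) The set $\{L_A\succ0\}$ is open and contained in $\mathcal D_A(n)$. If $X$ is interior, then $(1+\varepsilon)X\in\mathcal D_A$ for some $\varepsilon>0$ and $L_A(X)=\frac1{1+\varepsilon}L_A((1+\varepsilon)X)+\frac\varepsilon{1+\varepsilon}I\succ0$. Also $L_A(tX)=tL_A(X)+(1-t)I$. (c) $c(W)$ is the reciprocal of the gauge of the compact convex neighborhood $\mathcal D_A(n)$ of $0$; the gauge is finite, continuous, positive off $0$, and equal to $1$ exactly on the boundary. $\square$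

In particular $\partial\mathcal D_A(n)$ consists of the $X\in\mathcal D_A(n)$ with $L_A(X)$ singular.

### 4.3 Free maps on block triangular points

**Lemma 4.** Let $f$ be a free analytic mapping.

(a) If $T\Gamma=\Gamma X$ with $T,X$ in the domain of $f$, then $f(T)\Gamma=\Gamma f(X)$.

(b) For $X',X$ in the domain (sizes $n',n$) and $G\in M_{n'\times n}^g$ let $\Delta f(X',X)[G]$ be the $(1,2)$ block of $Df(X'\oplus X)\begin{bmatrix}0&G\\0&0\end{bmatrix}$. It is linear in $G$ and analytic in $(X',X)$, and the other blocks of this derivative vanish. Given $X_0',X_0$ in the domain, if $T=\begin{pmatrix}X'&G\\0&X\end{pmatrix}$ is close enough to $X'_0\oplus X_0$, then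
$$f(T)=\begin{pmatrix}f(X')&\Delta f(X',X)[G]\\0&f(X)\end{pmatrix}. \tag{10}$$

*Proof.* (a) Conjugating $T\oplus X$ by $\begin{pmatrix}I&\Gamma\\0&I\end{pmatrix}$ changes only the $(1,2)$ block, to $-T\Gamma+\Gamma X=0$. So this similarity fixes $T\oplus X$, hence fixes $f(T)\oplus f(X)$, which says $f(T)\Gamma=\Gamma f(X)$.

(b) The domain contains a ball around $X_0'\oplus X_0$ (maximum of operator norms), so small that the diagonal blocks of its elements also stay in the domain. Let $T$ be in this ball. Its block diagonal part $X'\oplus X$ is in the ball, and so is $T_c=\begin{pmatrix}X'&cG\\0&X\end{pmatrix}$, $0\le c\le1$, by convexity. Use (a) with $\Gamma=\binom I0$ (for $T\binom I0=\binom I0X'$) and with $\Gamma=(0\ \,I)$ (for $X\,(0\ \,I)=(0\ \,I)\,T$): $f(T)$ is block upper triangular with diagonal $f(X'),f(X)$. For $0<c\le1$, $T_c=\operatorname{diag}(c,1)\,T\operatorname{diag}(c,1)^{-1}$, so $f(T_c)_{12}=c\,f(T)_{12}$. Since $f(X'\oplus X)_{12}=0$, dividing by $c$ and letting $c\to0$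 gives $f(T)_{12}=\Delta f(X',X)[G]$. As the other blocks of $f(T_c)$ do not depend on $c$, the other blocks of the derivative vanish, for small $G$ and hence, by linearity, for all $G$. Linearity and analyticity are clear from the definition. $\square$

### 4.4 First consequences of bianalyticity

**Lemma 5.** Let $\mathcal D_A,\mathcal D_B$ be $p$-bianalytic with inverse $q$ and $\mathcal D_A$ bounded. Then:

(a) $\mathcal D_B$ is bounded.

(b) $q\circ p=\mathrm{id}$ near every point of $\mathcal D_A(n)$, and $p\circ q=\mathrm{id}$ near every point of $\mathcal D_B(n)$. So $Dp(X)$ is invertible for $X\in\mathcal D_A$, and $\Delta p(X',X)$ is a bijection of $M_{n'\times n}^g$ for $X',X\in\mathcal D_A$.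

(c) For $T$ sufficiently near a given point of $\mathcal D_A(n)$: $T\in\mathcal D_A\iff p(T)\in\mathcal D_B$.

(d) $p:\mathcal D_A(n)\to\mathcal D_B(n)$ is a homeomorphism taking interior onto interior and boundary onto boundary.

*Proof.* (a) $\mathcal D_B(1)=p(\mathcal D_A(1))$ is compact. If $Y\in\mathcal D_B(n)$ and $h$ is a unit vector, Lemma 3(a) gives $(\langle Y_jh,h\rangle)_j\in\mathcal D_B(1)$. So the numerical radii of the $Y_j$ are uniformly bounded, and $\|Y_j\|$ is at most twice the numerical radius.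

(b) Let $X\in\mathcal D_A(n)$. On a small ball around $X$, $q\circ p$ is defined and analytic. It is the identity on the intersection of the ball with $\operatorname{int}\mathcal D_A(n)$, a nonempty open set (it contains $tX$ for $t<1$ near $1$). So $q\circ p=\mathrm{id}$ on the ball. The other claim is the same. Differentiating gives invertibility of $Dp(X)$. Differentiating $q\circ p=\mathrm{id}$ at $X'\oplus X\in\mathcal D_A$ in an off-diagonal direction, Lemma 4(b) gives $\Delta q(p(X'),p(X))\big[\Delta p(X',X)[G]\big]=G$. So $\Delta p(X',X)$ is injective, hence bijective.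

(c) "$\Rightarrow$" is the definition. If $p(T)\in\mathcal D_B$, then $T=q(p(T))\in\mathcal D_A$.

(d) $p$ and $q$ are continuous mutually inverse bijections, and local diffeomorphisms at points of these sets, so each maps interior points to interior points. $\square$

### 4.5 Normalizing at the base point

**Lemma 6.** In the situation of Theorem A there is an affine linear map $\mu$ such that $\lambda(\mathcal D_A)$ and $\mu(\mathcal D_B)$ are free spectrahedra and $\bar p=\mu\circ p\circ\lambda^{-1}$ satisfies $\bar p(0)=0$ and $D\bar p(0)=I$ at every level.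

*Proof.* Let $z_0=\lambda^{-1}(0)\in\operatorname{int}\mathcal D_A(1)$. By Lemma 3(b), $M:=L_A(z_0)\succ0$. Since $\lambda^{-1}(Y)$ equals $z_0$ plus a linear expression in $Y$, $L_A(\lambda^{-1}(Y))=M\otimes I+\Lambda_{\hat A}(Y)+\Lambda_{\hat A}(Y)^*$ for some $\hat A$. So $\lambda(\mathcal D_A)$ is the free spectrahedron of $M^{-1/2}\hat AM^{-1/2}$. Affine linear maps respect direct sums and similarities, so $p\circ\lambda^{-1}$ and $\lambda\circ q$ are free analytic and mutually inverse; we may assume $\lambda=\mathrm{id}$. Put $y_0=p(0)\in\mathbb C^g$ and $\ell=Dp(0)$ at level $1$, which is invertible. By Lemma 5(d), $y_0\in\operatorname{int}\mathcal D_B(1)$. With $\mu(y)=\ell^{-1}(y-y_0)$, the argument above shows that $\mu(\mathcal D_B)$ is a free spectrahedron, and $\bar p=\mu\circ p$ has $\bar p(0)=0$, $D\bar p(0)=I$ at level $1$. At level $n$, $\bar p(0)=0$ by direct sums. For $c\in\mathbb C^g$, $G=S\operatorname{diag}(\delta_i)S^{-1}\in M_n$ and small $t$, direct sums and similarity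 give $\bar p\big((tc_jG)_j\big)=S\big(\bigoplus_i\bar p(t\delta_ic)\big)S^{-1}$. Hence $D\bar p(0)[(c_jG)_j]=(c_jG)_j$. Diagonalizable matrices span $M_n$, so $D\bar p(0)=I$ at level $n$. $\square$

From now on, through Section 10, $\mathcal D_A,\mathcal D_B,p$ are normalized: $\lambda=\mathrm{id}$, $p(0)=0$, $Dp(0)=I$. Then also $q(0)=0$, $Dq(0)=I$, and both sets are bounded. The roles of $(A,p)$ and $(B,q)$ are now symmetric.

### 4.6 Irreducible blocks without redundancy

A tuple is *irreducible* if no nontrivial subspace is invariant under all $A_j,A_j^*$. Up to unitary equivalence $A$ is a direct sum of irreducible tuples. Choose a minimal subfamily $A^1,\dots,A^m$ of these blocks with $\mathcal D_A=\bigcap_i\mathcal D_{A^i}$. Since $\mathcal D_A$ is bounded, $m\ge1$. By minimality no block is redundant: $\bigcap_{k\ne i}\mathcal D_{A^k}\not\subseteq\mathcal D_{A^i}$ (an empty intersection being everything). We replace $A$ by $\bigoplus_iA^i$, $A^i\in M_{d_i}^g$, which does not change $\mathcal D_A$.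 Similarly $B=\bigoplus_jB^j$, $B^j\in M_{e_j}^g$.

**Lemma 7.** (a) The blocks $A^i$ are nonzero and pairwise unitarily inequivalent, and the subspaces reducing $A$ are exactly the sums of block subspaces. (b) Let
$$\mathcal O_i(n)=\{X\in\partial\mathcal D_A(n):L_{A^k}(X)\succ0\ \text{for all }k\ne i\}.$$
It is relatively open in $\partial\mathcal D_A(n)$; $X\in\mathcal O_i(n)$ implies $X\oplus0_N\in\mathcal O_i(n+N)$; and $\mathcal O_i(n)\neq\emptyset$ for some $n$.

*Proof.* (a) A zero block, or one of two equivalent blocks, would be redundant. Let $P$ be the projection onto a reducing subspace, with blocks $P_{ik}$. Then $P_{ik}$ intertwines $A^k$ and $A^i$ and their adjoints. By Schur's lemma $P_{ik}^*P_{ik}$ and $P_{ik}P_{ik}^*$ are scalar, so for $i\ne k$ a nonzero $P_{ik}$ would be a multiple of a unitary equivalence; thus $P_{ik}=0$. And $P_{ii}$ is a scalar projection, $0$ or $I$. (b) The first two claims follow from the description of $\partial\mathcal D_A$ and $L_A(X\oplus0_N)=L_A(X)\oplus I$.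 For the last, take $X_0\in\bigcap_{k\ne i}\mathcal D_{A^k}(n)\setminus\mathcal D_{A^i}(n)$. For small $\delta>0$, $X_1=(1-\delta)X_0\notin\mathcal D_{A^i}$ and $L_{A^k}(X_1)\succeq\delta I$ for $k\ne i$. Let $tX_1$ be the last point of the segment $[0,X_1]$ in $\mathcal D_{A^i}$; then $0<t<1$, $L_{A^i}(tX_1)$ is positive semidefinite and singular, and $L_{A^k}(tX_1)\succ0$ for $k\ne i$. So $tX_1\in\mathcal O_i(n)$. $\square$

## 5. Boundary points whose kernel is one line of full rank

At a boundary point $X$ the matrix $L_A(X)$ has a kernel vector $u$, and we will probe with the vectors $\Lambda_A(G)u$. To see the whole block $A^i$ we want $u$ to involve all of $\mathbb C^{d_i}$, and to have clean perturbation theory we want the kernel to be one line. This section shows that both can be arranged, for $X$ and $p(X)$ at the same time.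

Identify $v\in\mathbb C^d\otimes\mathbb C^n$ with a $d\times n$ matrix by $x\otimes y\leftrightarrow xy^T$. Then $(T\otimes G)v\leftrightarrow TvG^T$ and $\langle v,w\rangle=\operatorname{tr}(w^*v)$. The *rank* and *range* $\operatorname{ran}v\subseteq\mathbb C^d$ of $v$ are those of the matrix.

**Example 3.** For the disc $A=E_{12}$ at level $1$, $|X|=1$, the kernel of $L_A(X)$ is spanned by $(-X,1)$, a $2\times1$ matrix, of rank $1<2$. At level $2$ take $X=E_{12}$. The kernel consists of $(-Xy,y)$ with $X^*Xy=y$, so $y$ is a multiple of $(0,1)^T$, and then $Xy$ is a multiple of $(1,0)^T$. The kernel is one line and its vectors have rank $2$. Higher levels are needed.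

**Lemma 8.** Let $B=\bigoplus_jB^j$ be as in Section 4.6, $\mathcal D_B$ bounded. Let $\mathcal O(n)\subseteq\partial\mathcal D_B(n)$ be relatively open, not all empty, with $Y\in\mathcal O(n)\Rightarrow Y\oplus0_N\in\mathcal O(n+N)$. Then for some $n$ there is $Y\in\mathcal O(n)$ such that $\ker L_B(Y)$ is one-dimensional, is contained in one block $\mathbb C^{e_j}\otimes\mathbb C^n$, and its nonzero vectors have rank $e_j$.

*Proof.* We minimize the kernel dimension, then maximize the rank, and use extremality.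

**Step 1: the extremal choice.** Let $\nu\ge1$ be the minimum of $\dim\ker L_B(Y)$ over all $n$ and $Y\in\mathcal O(n)$, and $\mathcal O_\nu(n)$ the set of $Y\in\mathcal O(n)$ where it is attained. Kernel dimension is upper semicontinuous, so $\mathcal O_\nu(n)$ is relatively open in $\partial\mathcal D_B(n)$. It is stable under $\oplus0_N$ because $L_B(Y\oplus0_N)=L_B(Y)\oplus I$. On $\mathcal O_\nu(n)$ the kernel has constant dimension, so the kernel projection is continuous. Let $r\ge1$ be the maximal rank of a vector in $\ker L_B(Y)$ over all $n$, $Y\in\mathcal O_\nu(n)$.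

**Step 2: a kernel vector of rank $r$ has reducing range.** Let $v\in\ker L_B(Y)$, $Y\in\mathcal O_\nu(n)$, $\operatorname{rank}v=r$, and suppose $B_l\operatorname{ran}v\not\subseteq\operatorname{ran}v$. Let $G_l=I_n$, $G_k=0$ for $k\neq l$, and
$$\hat Y_\varepsilon=\begin{pmatrix}Y&0\\ \varepsilon G&0_n\end{pmatrix},\qquad c_\varepsilon=c(\hat Y_\varepsilon)\to c(Y\oplus0_n)=1 .$$
The points $c_\varepsilon\hat Y_\varepsilon\in\partial\mathcal D_B(2n)$ converge to $Y\oplus0_n\in\mathcal O_\nu(2n)$, so for small $\varepsilon>0$ they lie in $\mathcal O_\nu(2n)$. By continuity of the kernel projection there are $(v^1_\varepsilon,v^2_\varepsilon)\in\ker L_B(c_\varepsilon\hat Y_\varepsilon)$ converging to $(v,0)$. The second block row reads $c_\varepsilon\varepsilon B_lv_\varepsilon^1+v_\varepsilon^2=0$. So as an $e\times2n$ matrix this kernel vector is $[v^1_\varepsilon,\,-c_\varepsilon\varepsilon B_lv^1_\varepsilon]$, of rank $\operatorname{rank}[v^1_\varepsilon,B_lv^1_\varepsilon]\ge\operatorname{rank}[v,B_lv]>r$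 for small $\varepsilon$. This contradicts the maximality of $r$. If $B_l^*\operatorname{ran}v\not\subseteq\operatorname{ran}v$, use $\begin{pmatrix}Y&\varepsilon G\\0&0\end{pmatrix}$. The second block row now gives $v^2_\varepsilon=-c_\varepsilon\varepsilon B_l^*v^1_\varepsilon$, and the same contradiction results.

**Step 3: orthogonal kernel vectors are decoupled.** This prepares the proof that $\nu=1$. Fix $Y\in\mathcal O_\nu(n)$ whose kernel $\mathcal K$ contains a vector of rank $r$. Let $Z\in M_n^g$ and $c_t=c(Y+tZ)$. For small real $t\ne0$, $c_t(Y+tZ)\in\mathcal O_\nu(n)$ and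
$$L_B(c_t(Y+tZ))=(1-c_t)I+c_tL_B(Y)+c_tt\big(\Lambda_B(Z)+\Lambda_B(Z)^*\big).$$
For $w\in\mathcal K$ choose $w_t\in\ker L_B(c_t(Y+tZ))$ with $w_t\to w$. Pairing with $w'\in\mathcal K$ gives
$$\frac{c_t-1}{c_tt}\langle w_t,w'\rangle=\big\langle(\Lambda_B(Z)+\Lambda_B(Z)^*)w_t,w'\big\rangle .$$
With $w'=w$ a unit vector we see that $\frac{c_t-1}{c_tt}$ has a limit $\gamma$ as $t\to0$. It does not depend on $w$, because $c_t$ does not. Hence $\langle(\Lambda_B(Z)+\Lambda_B(Z)^*)w,w'\rangle=\gamma\langle w,w'\rangle$ on $\mathcal K$. Let $w\perp w'$ in $\mathcal K$. Then $\langle(\Lambda_B(Z)+\Lambda_B(Z)^*)w,w'\rangle=0$, and replacing $Z$ by $iZ$, $\langle(\Lambda_B(Z)-\Lambda_B(Z)^*)w,w'\rangle=0$. So $0=\langle\Lambda_B(Z)w,w'\rangle=\sum_l\operatorname{tr}(w'^*B_lwZ_l^T)$ for all $Z$, that is,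
$$w'^*B_lw=0\quad\text{for all }l,\text{ whenever }w\perp w'\text{ in }\mathcal K .$$

**Step 4: $\nu=1$.** The rank $r$ vectors of $\mathcal K$ form a nonempty Zariski open, hence dense, subset. By Step 2 and Lemma 7(a) their ranges belong to a finite list of reducing subspaces. So $\mathcal K$ is the union of the finitely many linear subspaces $\{w\in\mathcal K:\operatorname{ran}w\subseteq E\}$, $E$ reducing with $\dim E=r$, and one of them is all of $\mathcal K$. For this $E$, every rank $r$ vector in $\mathcal K$ has range exactly $E$. Suppose $\nu\ge2$. Take a unit vector $w_0\in\mathcal K$ of rank $r$ and a unit vector $w_1\perp w_0$ in $\mathcal K$, and put $w(t)=\cos t\,w_0+\sin t\,w_1$, $w'(t)=-\sin t\,w_0+\cos t\,w_1$. Choose an $r\times r$ minor that does not vanish at $w_0=w(0)=w'(-\pi/2)$. Along $w(t)$ and along $w'(t)$ it is a trigonometric polynomial that is not identically zero, so for some $t$ both $w=w(t)$ and $w'=w'(t)$ have rank $r$. They are orthonormal, so Step 3 gives $\langle B_lwx,w'y\rangle=0$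 for all $x,y$: $B_lE\perp E$. As $E$ is reducing, $B_l|_E=0$ for all $l$. But $E\ne0$ is a sum of block subspaces and all blocks are nonzero, a contradiction.

**Step 5: the block.** Now $\mathcal K=\bigoplus_j\ker L_{B^j}(Y)=\mathbb Cv$, so $v$ lies in one block $\mathbb C^{e_j}\otimes\mathbb C^n$. It has rank $r$, so by Step 2 its range is a nonzero reducing subspace contained in $\mathbb C^{e_j}$, hence equal to $\mathbb C^{e_j}$. $\square$

**Corollary 9.** For each $i$ there are $j$, $n$ and $X\in\mathcal O_i(n)$ such that $\ker L_A(X)=\mathbb Cu$ with $u\in\mathbb C^{d_i}\otimes\mathbb C^n$ of rank $d_i$, and $\ker L_B(p(X))=\mathbb Cv$ with $v\in\mathbb C^{e_j}\otimes\mathbb C^n$ of rank $e_j$.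

*Proof.* On $\mathcal O_i$ the kernel of $L_A$ lies in block $i$. By Lemma 8 for $A$ and $\mathcal O_i$, the sets $\mathcal S_i(n)\subseteq\mathcal O_i(n)$ of points with the stated property of $\ker L_A(X)$ are not all empty. They are relatively open in $\partial\mathcal D_A(n)$: near such a point on the boundary the kernel stays one-dimensional, hence moves continuously, and rank is lower semicontinuous. They are stable under $\oplus0_N$. By Lemma 5(d) and $p(X\oplus0)=p(X)\oplus0$, the sets $p(\mathcal S_i(n))\subseteq\partial\mathcal D_B(n)$ satisfy the hypotheses of Lemma 8 for $B$, which supplies $X$, $v$ and $j$. $\square$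

## 6. What one boundary point sees of the interior

Fix $i,j,n,X,u,v$ as in Corollary 9, with $u,v$ unit vectors.

**First order.** The sensible first move is to compare tangent half-spaces at $X$ and $p(X)$. For $Z\in M_n^g$ put $f(Z)=\operatorname{Re}\langle\Lambda_A(Z)u,u\rangle$ and $h(Z)=\operatorname{Re}\langle\Lambda_B(Dp(X)[Z])v,v\rangle$. If $f(Z)>0$, then for small $t>0$ the matrix $L_A(X+tZ)$, relative to $\mathbb Cu\oplus u^\perp$, has $(1,1)$ entry $2tf(Z)$, off-diagonal entries $O(t)$ and $(2,2)$ block bounded below. So $X+tZ\in\mathcal D_A$ and $p(X+tZ)\in\mathcal D_B$. Therefore $0\le\langle L_B(p(X+tZ))v,v\rangle=2t\,h(Z)+O(t^2)$, and $h(Z)\ge0$. The functional $f$ is not zero: $0=\langle L_A(X)u,u\rangle=1+2f(X)$. A real linear functional that is nonnegative on the half-space $\{f>0\}$ is a nonnegative multiple of $f$: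
$$h=\kappa f,\qquad \kappa=2h(-X)=-2\operatorname{Re}\langle\Lambda_B(Dp(X)[X])v,v\rangle\ge0. \tag{11}$$
This is one scalar relation about $Dp$ at the boundary point itself. Can we bring in an interior point $X'$ by passing to $X'\oplus X$? The kernel vector is $0\oplus u$, and for $Z=\begin{pmatrix}0&G\\0&0\end{pmatrix}$ we have $\Lambda_A(Z)(0\oplus u)=\Lambda_A(G)u\oplus0\perp0\oplus u$. So the first-order relation reads $0=0$ in exactly the directions that couple $X'$ to $X$. Here the approach stops.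

**Second order.** The displacement $\Lambda_A(G)u$ is nevertheless there. To second order, the Schur complement weighs it by $L_A(X')^{-1}$. So a single boundary point can measure $L_A(X')^{-1}$ at every interior point $X'$ of every size, provided a first-order push of $X$ inward, of size $\varepsilon^2$, balances an off-diagonal perturbation of size $\varepsilon$.

Let $X'\in\operatorname{int}\mathcal D_A(n')$, $n'$ arbitrary, $G\in M_{n'\times n}^g$, $\Delta=\Delta p(X',X)[G]$, and
$$a=\langle L_A(X')^{-1}\Lambda_A(G)u,\Lambda_A(G)u\rangle,\qquad b=\langle L_B(p(X'))^{-1}\Lambda_B(\Delta)v,\Lambda_B(\Delta)v\rangle .$$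

**Lemma 10.** With $\kappa$ as in (11), $\kappa>0$ and
$$b=\kappa\,a\qquad\text{for all }n',X',G. \tag{12}$$

*Proof.* **Step 1: a test family in $\mathcal D_A$.** For $\sigma>0$ and $\varepsilon>0$ put $s=\sigma\varepsilon^2$, $X_s=(1-s)X$, $T=\begin{pmatrix}X'&\varepsilon G\\0&X_s\end{pmatrix}$. Since $L_A(X')\succ0$ and $L_A(X_s)=(1-s)L_A(X)+sI$, Schur complements give $T\in\mathcal D_A$ iff
$$(1-s)L_A(X)+sI-\varepsilon^2\Lambda_A(G)^*L_A(X')^{-1}\Lambda_A(G)\succeq0 .$$
Relative to $\mathbb Cu\oplus u^\perp$ the $(1,1)$ entry is $\varepsilon^2(\sigma-a)$, the off-diagonal entries are $O(\varepsilon^2)$, and the $(2,2)$ block is bounded below by a positive constant for small $\varepsilon$. So if $\sigma<a$ then $T\notin\mathcal D_A$, and if $\sigma>a$ then $T\in\mathcal D_A$ for small $\varepsilon$, because $\varepsilon^2(\sigma-a)$ beats the Schur correction $O(\varepsilon^4)$.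

**Step 2: its image.** As $\varepsilon\to0$, $T\to X'\oplus X$. By (10), for small $\varepsilon$, $p(T)=\begin{pmatrix}p(X')&\varepsilon\Delta_s\\0&p(X_s)\end{pmatrix}$ with $\Delta_s=\Delta p(X',X_s)[G]\to\Delta$. By Lemma 5(d), $L_B(p(X'))\succ0$. So $p(T)\in\mathcal D_B$ iff
$$L_B(p(X_s))-\varepsilon^2\Lambda_B(\Delta_s)^*L_B(p(X'))^{-1}\Lambda_B(\Delta_s)\succeq0 .$$
We have $p(X_s)=p(X)-s\,Dp(X)[X]+O(s^2)$, so $\langle L_B(p(X_s))v,v\rangle=s\kappa+O(s^2)$ and $L_B(p(X_s))=L_B(p(X))+O(s)$. Relative to $\mathbb Cv\oplus v^\perp$ the $(1,1)$ entry is $\varepsilon^2(\sigma\kappa-b)+o(\varepsilon^2)$, the off-diagonal entries are $O(\varepsilon^2)$ since $L_B(p(X))v=0$, and the $(2,2)$ block is bounded below. So for small $\varepsilon$: $\sigma\kappa<b$ implies $p(T)\notin\mathcal D_B$, and $\sigma\kappa>b$ implies $p(T)\in\mathcal D_B$.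

**Step 3: compare.** By Lemma 5(c), $T\in\mathcal D_A\iff p(T)\in\mathcal D_B$ for small $\varepsilon$. So $\sigma>a$ implies $\sigma\kappa\ge b$; letting $\sigma\downarrow a$, $a\kappa\ge b$. And $0<\sigma<a$ implies $\sigma\kappa\le b$; so $a\kappa\le b$ if $a>0$. If $a=0$, then $b\le0$, while $b\ge0$, so $b=0$. In all cases $b=\kappa a$.

**Step 4: $\kappa>0$.** We know $\kappa\ge0$. If $\kappa=0$, then $b=0$ always, so $\Lambda_B(\Delta)v=0$ for every $\Delta\in M_{n'\times n}^g$, since $\Delta p(X',X)$ is onto. In matrix form $\sum_lB_lv\Delta_l^T=0$ for all $\Delta$, so $B_lv=0$. As $v$ lies in block $j$ and has rank $e_j$, $B^j_l=0$ for all $l$, contradicting $B^j\ne0$. $\square$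

Rescale $v$ (dropping that it is a unit vector) so that $b=a$. Write $\alpha=A^i$, $\beta=B^j$ for the two blocks. Since $u,v$ lie in them and the pencils are block diagonal, $a,b$ involve only $\alpha,\beta$. Put
$$\mathcal R_\alpha=\sum_k\operatorname{ran}\alpha_k,\qquad \mathcal R_{*\alpha}=\sum_k\operatorname{ran}\alpha_k^*,$$
with inclusions $J_\alpha,J_{*\alpha}$ into $\mathbb C^{d_i}$, and similarly for $\beta$.

**The operators $M(X')$.** We turn the scalar identity $a=b$ into an operator identity. In matrix form $\Lambda_\alpha(G)u=\sum_k\alpha_kuG_k^T$. As $u$ has rank $d_i$, the matrices $uG_k^T$ are arbitrary in $M_{d_i\times n'}$, so $\{\Lambda_\alpha(G)u:G\}=\mathcal R_\alpha\otimes\mathbb C^{n'}$. Likewise $\{\Lambda_\beta(\Delta)v:\Delta\}=\mathcal R_\beta\otimes\mathbb C^{n'}$. Since $\Lambda_\alpha(G)u=0\iff a=0\iff b=0\iff\Lambda_\beta(\Delta)v=0$ and $\Delta p(X',X)$ is bijective,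
$$M(X')\,\Lambda_\alpha(G)u:=\Lambda_\beta\big(\Delta p(X',X)[G]\big)v$$
is a well-defined linear bijection $\mathcal R_\alpha\otimes\mathbb C^{n'}\to\mathcal R_\beta\otimes\mathbb C^{n'}$. It is holomorphic in $X'\in\operatorname{int}\mathcal D_A(n')$: compose with a fixed linear right inverse of $G\mapsto\Lambda_\alpha(G)u$. Polarizing $a=b$ in $G$ gives, on $\operatorname{int}\mathcal D_A(n')$,
$$J_\alpha^*L_\alpha(X')^{-1}J_\alpha=M(X')^*\,J_\beta^*L_\beta(p(X'))^{-1}J_\beta\,M(X'). \tag{13}$$

**Lemma 11.** $M(0_{n'})=m\otimes I_{n'}$ with $m:\mathcal R_\alpha\to\mathcal R_\beta$ invertible and independent of $n'$.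

*Proof.* Let $H\in M_{n'\times n''}$, $G\in M_{n''\times n}^g$, $\Gamma=\operatorname{diag}(H,I_n)$. Then $\Gamma\begin{pmatrix}0_{n''}&G\\0&X\end{pmatrix}=\begin{pmatrix}0&HG\\0&X\end{pmatrix}=\begin{pmatrix}0_{n'}&HG\\0&X\end{pmatrix}\Gamma$. For small $G$, Lemma 4(a) and (10) give $\Delta p(0_{n'},X)[HG]=H\,\Delta p(0_{n''},X)[G]$, and by linearity this holds for all $G$. Since $\Lambda_\alpha(HG)u=(I\otimes H)\Lambda_\alpha(G)u$, and similarly for $\beta$, we get $M(0_{n'})(I\otimes H)=(I\otimes H)M(0_{n''})$. For $n'=n''$, $M(0_{n'})$ commutes with $I\otimes M_{n'}$, so it has the form $m_{n'}\otimes I$. For $n''=1$ we get $m_{n'}=m_1$. $\square$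

## 7. Two unitaries relating the contractions

Identity (13) contains the unknown holomorphic factor $M$. We rewrite it with the contractions of Section 1, where the base point value is $0$; that will force $M$'s contribution to be constant.

**Step 1: compress the contractions.** By the two forms in (1), $S_\alpha$ has range in $\mathcal R_\alpha\otimes\mathbb C^n$ and vanishes on $\bigcap_k\ker\alpha_k\otimes\mathbb C^n=\mathcal R_{*\alpha}^\perp\otimes\mathbb C^n$. So
$$S_\alpha=J_\alpha s_\alpha J_{*\alpha}^*,\qquad s_\alpha=J_\alpha^*S_\alpha J_{*\alpha},\qquad\|S_\alpha\|=\|s_\alpha\| .$$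
The operator $\Lambda_\alpha$ leaves $\mathcal R_\alpha\otimes\mathbb C^n$ invariant, so $(I+\Lambda_\alpha)^{-1}J_\alpha=J_\alpha\theta_\alpha$ with $\theta_\alpha$ invertible and holomorphic in $X$. As $S_\alpha S_\alpha^*=J_\alpha s_\alpha s_\alpha^*J_\alpha^*$, inverting (2) gives $J_\alpha^*L_\alpha^{-1}J_\alpha=\theta_\alpha^*(I-s_\alpha s_\alpha^*)^{-1}\theta_\alpha$ on the interior. The same holds for $\beta$.

**Step 2: rewrite (13).** Put $\tau(X)=s_\beta(p(X))$ and $N(X)=\theta_\alpha(X)\big(\theta_\beta(p(X))M(X)\big)^{-1}$, holomorphic on $\operatorname{int}\mathcal D_A(n')$. Inverting both sides of (13), we get there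
$$I-s_\alpha(X)s_\alpha(X)^*=N(X)\big(I-\tau(X)\tau(X)^*\big)N(X)^* . \tag{14}$$

**Step 3: polarize.** This frees the two occurrences of $X$. Recall: if $U$ is open and connected and $F(x,w)$ is holomorphic in $x\in U$, antiholomorphic in $w\in U$, and $F(x,x)=0$, then $F=0$. Indeed, near $(x_0,x_0)$ write $F=\sum c_{\mu\nu}(x-x_0)^\mu\overline{(w-x_0)}^{\,\nu}$; setting $w=x$ gives a power series in $x-x_0$ and its conjugate that vanishes identically, so all $c_{\mu\nu}=0$, and the identity theorem does the rest. Apply this on the convex set $\operatorname{int}\mathcal D_A(n')$: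
$$I-s_\alpha(X)s_\alpha(W)^*=N(X)\big(I-\tau(X)\tau(W)^*\big)N(W)^* .$$

**Step 4: $N$ is a constant unitary.** At $W=0$ we have $s_\alpha(0)=0$ and $\tau(0)=s_\beta(p(0))=0$, so $I=N(X)N(0)^*$. Thus $N(X)=N(0)^{-*}$ does not depend on $X$; taking $X=0$, $N(0)$ is unitary and $N(X)=N(0)$. Since $\theta_\alpha(0)=\theta_\beta(0)=I$, Lemma 11 gives $N(0)=M(0)^{-1}=N\otimes I$ with $N:=m^{-1}:\mathcal R_\beta\to\mathcal R_\alpha$ unitary, the same for all $n'$. Therefore
$$s_\alpha(X)s_\alpha(W)^*=N\,\tau(X)\tau(W)^*N^*\qquad\text{for all }X,W\in\operatorname{int}\mathcal D_A(n').$$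

**Step 5: a second unitary from equal Gram matrices.** By Step 4, $\langle s_\alpha(W)^*\zeta,s_\alpha(X)^*\zeta'\rangle=\langle\tau(W)^*N^*\zeta,\tau(X)^*N^*\zeta'\rangle$ for $\zeta,\zeta'\in\mathcal R_\alpha\otimes\mathbb C^{n'}$. So $V_{n'}:s_\alpha(W)^*\zeta\mapsto\tau(W)^*N^*\zeta$ extends to an isometry between the spans of such vectors. The first span contains $\lim_{\varepsilon\to0}\varepsilon^{-1}s_\alpha(\varepsilon W)^*\zeta=J_{*\alpha}^*\Lambda_\alpha(W)^*J_\alpha\zeta$. Since $\mathcal R_\alpha^\perp=\bigcap_k\ker\alpha_k^*$, we have $\alpha_k^*\mathcal R_\alpha=\operatorname{ran}\alpha_k^*$, so the first span is all of $\mathcal R_{*\alpha}\otimes\mathbb C^{n'}$. Since $p(\varepsilon W)=\varepsilon W+O(\varepsilon^2)$ and $N^*\zeta$ runs through $\mathcal R_\beta\otimes\mathbb C^{n'}$, the second span is likewise $\mathcal R_{*\beta}\otimes\mathbb C^{n'}$. So $V_{n'}$ is unitary between these spaces.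

**Step 6: $V_{n'}=V\otimes I$.** For unitary $U\in M_{n'}$, $s_\alpha(UWU^*)^*=(I\otimes U)s_\alpha(W)^*(I\otimes U)^*$ and the same holds for $\tau$, so $V_{n'}(I\otimes U)=(I\otimes U)V_{n'}$. Unitaries span $M_{n'}$, so $V_{n'}=V^{(n')}\otimes I$. Using points $W\oplus W'$ we see $V_{n'+n''}=V_{n'}\oplus V_{n''}$, so $V=V^{(n')}$ does not depend on $n'$. Taking adjoints in $Vs_\alpha(W)^*=\tau(W)^*N^*$ and using that $N$ is unitary, we have proved:

**Proposition 12.** For every $i$ there are $j$ and unitaries $N:\mathcal R_{B^j}\to\mathcal R_{A^i}$, $V:\mathcal R_{*A^i}\to\mathcal R_{*B^j}$ with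
$$s_{B^j}(p(X))=N^*\,s_{A^i}(X)\,V^*\qquad\text{for all }n,\ X\in\operatorname{int}\mathcal D_A(n). \tag{15}$$

Call $(i,j)$ *related* if (15) holds with some unitaries.

**Lemma 13.** The related pairs are the graph of a bijection $j=\sigma(i)$.

*Proof.* Each $i$ occurs in a related pair by Proposition 12. Applying the proposition to $q:\mathcal D_B\to\mathcal D_A$ and substituting $Y=p(X)$, each $j$ occurs. Suppose $(i,j)$, $(i,j')$ are related with $j\ne j'$. Then $s_{B^{j'}}$ and $s_{B^j}$ differ by constant unitary factors on $\operatorname{int}\mathcal D_B$, hence, by continuity, on $\mathcal D_B$. By Lemma 7(b) for $B$ there is $Y\in\mathcal D_B$ with $L_{B^j}(Y)$ singular and $L_{B^{j'}}(Y)\succ0$. By (2), $\|s_{B^j}(Y)\|=1>\|s_{B^{j'}}(Y)\|$, a contradiction. The case of $(i,j),(i',j)$ is the same with the roles exchanged. $\square$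

## 8. From $S_{B^\sharp}(p(X))=C\,S_{A'}(X)$ to a convexotonic map

**Step 1: turn $N,V$ into one unitary $C$.** The spaces in (15) are subspaces of $\mathbb C^{d_i}$ and $\mathbb C^{e_{\sigma(i)}}$, so we pad. For $j=\sigma(i)$ let $f_i=\max(d_i,e_j)$ and let $\tilde A=A^i\oplus0$, $\tilde B=B^j\oplus0$ have size $f_i$. Choose unitaries $P,Q\in M_{f_i}$ with $P|_{\mathcal R_{A^i}}=N^*$ and $Q|_{\mathcal R_{*B^j}}=V^*$. With $J$'s denoting inclusions into $\mathbb C^{f_i}$, $PJ_{A^i}=J_{B^j}N^*$. Since $Q$ maps $\mathcal R_{*B^j}$ onto $\mathcal R_{*A^i}$ and complement onto complement, $J_{*A^i}^*Q=V^*J_{*B^j}^*$. So (15) says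
$$S_{\tilde B}(p(X))=J_{B^j}N^*s_{A^i}(X)V^*J_{*B^j}^*=P\,S_{\tilde A}(X)\,Q .$$
With $C_i=QP$ and $B^\sharp_i=Q\tilde BQ^*$ this reads $S_{B_i^\sharp}(p(X))=C_iS_{\tilde A}(X)$. Take direct sums over $i$; call the results $A'$, $B^\sharp$, $C$. Then $C$ is unitary, $\mathcal D_{A'}=\mathcal D_A$, $\mathcal D_{B^\sharp}=\mathcal D_B$ (padding adds identity summands to the pencils and every block occurs), and
$$S_{B^\sharp}(p(X))=C\,S_{A'}(X),\qquad X\in\operatorname{int}\mathcal D_A(n). \tag{16}$$

**Step 2: solve for $p$.** By Lemma 1, with $R=(C-I)A'$, $\Lambda_{B^\sharp}(p(X))=C\Lambda_{A'}(X)(I-\Lambda_R(X))^{-1}$. Differentiating at $0$ and using $Dp(0)=I$ gives $B^\sharp=CA'$. Hence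
$$\Lambda_{A'}(p(X))=\Lambda_{A'}(X)\,(I-\Lambda_R(X))^{-1},\qquad X\in\operatorname{int}\mathcal D_A(n). \tag{17}$$

**Step 3: the $A'_s$ are linearly independent.** If $\sum_sc_sA'_s=0$ with $c\ne0$, then $\mathbb Cc\subseteq\mathcal D_A(1)$, contradicting boundedness.

**Step 4: the products $A'_kR_j$ lie in $\operatorname{span}\{A'_s\}$.** Let $p_2$ be the quadratic Taylor term of $p$ at $0$. Comparing quadratic terms in (17), $\sum_sA'_s\otimes p_2^s(X)=\sum_{k,j}A'_kR_j\otimes X_kX_j$ for all $X$. Choose $X$ with the $g^2$ products $X_kX_j$ linearly independent: on the space with basis $\Omega,\epsilon_j,\epsilon_{kj}$ put $X_j\Omega=\epsilon_j$, $X_k\epsilon_j=\epsilon_{kj}$, $X_k\epsilon_{lj}=0$; then $X_kX_j\Omega=\epsilon_{kj}$. Applying to the second tensor factor a functional that is $1$ on one product $X_kX_j$ and $0$ on the others, we get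
$$A'_kR_j=\sum_s(\Xi_j)_{k,s}A'_s \tag{18}$$
with $\Xi$ unique by Step 3. By Lemma 2(c), $R_kR_j=\sum_s(\Xi_j)_{k,s}R_s$ and $\Xi$ is convexotonic.

**Step 5: the formula for $p$, first near $0$ and then everywhere.** Iterating (7), $\Lambda_{A'}(X)\Lambda_R(X)^k=\Lambda_{A'}(X\Lambda_\Xi(X)^k)$. By (17), Neumann series and Step 3, $p(X)=X(I-\Lambda_\Xi(X))^{-1}$ near $0$ at every level. So near $0$, by (9),
$$(I+\Lambda_\Xi(p(X)))(I-\Lambda_\Xi(X))=I,\qquad p(X)(I-\Lambda_\Xi(X))=X .$$
Both sides are analytic on the connected set $\operatorname{int}\mathcal D_A(n)$ and continuous on $\mathcal D_A(n)$, so both identities hold on $\mathcal D_A(n)$. We have proved: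

**Proposition 14.** With $A',C,R,\Xi$ as above, $\Xi$ is convexotonic, and for all $X\in\mathcal D_A$ the matrix $I-\Lambda_\Xi(X)$ is invertible and
$$p(X)=X(I-\Lambda_\Xi(X))^{-1}. \tag{19}$$

Compare with the definition of a spectrahedral pair. For $(A',C)$ only one requirement can fail: the linear independence of $R_1,\dots,R_g$. The triangle shows that it does fail.

## 9. A redundant summand that carries the algebra

We want a second pair $(A'',C'')$ with the same $\Xi$, with independent $(C''-I)A''_j$, and redundant for both sets. Suppose independent matrices $\hat R_j$ with $\hat R_k\hat R_j=\sum_s(\Xi_j)_{k,s}\hat R_s$ are given. If $C''-I$ is to be invertible, write $C''=I-\hat D^{-1}$; then $(C''-I)A''_j=\hat R_j$ forces $A''_j=-\hat D\hat R_j$. Multiplying $C''C''^*=I$ out, $C''$ is unitary iff $\hat D^{-1}+\hat D^{-*}=\hat D^{-1}\hat D^{-*}$, that is, iff $\hat D+\hat D^*=I$. In that case $L_{A''}(X)=2\operatorname{Re}\big(\hat D(I-\Lambda_{\hat R}(X))\big)$. So everything comes down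 to this: *find one constant matrix that makes $I-\Lambda_{\hat R}(X)$ accretive at all points of $\mathcal D_A$ simultaneously*. What we have to start from is only invertibility at each point, from (19).

**Example 4.** Let $g=1$, $\Xi=0$, $\rho=E_{12}$. With $D=I$, $\operatorname{Re}(I-\Lambda_\rho(X))=\begin{pmatrix}I&-X/2\\-X^*/2&I\end{pmatrix}\succeq0$ only if $\|X\|\le2$, so $D=I$ fails on a disc of radius $3$. With $D=\operatorname{diag}(1,t^2)$, $t>0$, the condition becomes $\|X\|\le2t$, so a suitable $t$ works on any bounded set.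

**Lemma 15.** Let $\rho\in M_k^g$ and assume $\Phi(X)=I-\Lambda_\rho(X)$ is invertible for all $X\in\mathcal D_A$, with $\mathcal D_A$ bounded. Then there are $D\in M_k$ and $\eta>0$ with $\operatorname{Re}\big((D\otimes I)\Phi(X)\big)\succeq\eta I$ for all $n$ and $X\in\mathcal D_A(n)$.

*Proof.* We separate a convex set of $k\times k$ matrices from $0$.

**Step 1: the set.** For $X\in\mathcal D_A(n)$ and $w\in\mathbb C^k\otimes\mathbb C^n$, viewed as a $k\times n$ matrix, let $Q(X,w)=[\Phi(X)w]\,w^*\in M_k$. Then $\operatorname{tr}(D\,Q(X,w))=\langle(D\otimes I)\Phi(X)w,w\rangle$ for every $D$. Since $(I\otimes\iota)^*\Phi(X)(I\otimes\iota)=\Phi(\iota^*X\iota)$ for an isometry $\iota$, this formula shows $Q(X,(I\otimes\iota)w')=Q(\iota^*X\iota,w')$. Let $\mathcal Q=\{Q(X,w):X\in\mathcal D_A(k),\ \|w\|=1\}$, a compact set.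

**Step 2: all levels give the same set.** Each $w\in\mathbb C^k\otimes\mathbb C^n$ lies in $\mathbb C^k\otimes F$ with $F\subseteq\mathbb C^n$, $\dim F\le k$. If $n\ge k$, compress to a $k$-dimensional space containing $F$. If $n<k$, use $X\oplus0_{k-n}$ and $w\oplus0$. So $Q(X,w)\in\mathcal Q$ for all $n$, $X\in\mathcal D_A(n)$, $\|w\|=1$.

**Step 3: $\mathcal Q$ is convex,** since $t\,Q(X,w)+(1-t)\,Q(X',w')=Q(X\oplus X',\sqrt t\,w\oplus\sqrt{1-t}\,w')\in\mathcal Q$ by Step 2.

**Step 4: $0\notin\mathcal Q$.** Suppose $Q(X,w)=0$, $\|w\|=1$. Compress to the smallest $F$ with $w\in\mathbb C^k\otimes F$; let $m=\dim F\ge1$. We get $\tilde X\in\mathcal D_A(m)$ and a $k\times m$ matrix $w'\ne0$ of full column rank with $[\Phi(\tilde X)w']\,w'^*=0$. Since $w'^*$ maps onto $\mathbb C^m$, $\Phi(\tilde X)w'=0$. This contradicts invertibility of $\Phi(\tilde X)$.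

**Step 5.** By the Hahn–Banach theorem there are $D$ and $\eta>0$ with $\operatorname{Re}\operatorname{tr}(DQ)\ge\eta$ on $\mathcal Q$. By Steps 1 and 2 this is the claim. $\square$

**Lemma 16.** With $\Xi$ as in Proposition 14, there are $k$, a unitary $C''\in M_k$ and $A''\in M_k^g$ such that the matrices $\hat R_j=(C''-I)A''_j$ are linearly independent, $\hat R_k\hat R_j=\sum_s(\Xi_j)_{k,s}\hat R_s$, $A''_k\hat R_j=\sum_s(\Xi_j)_{k,s}A''_s$, $\mathcal D_A\subseteq\mathcal D_{A''}$ and $\mathcal D_B\subseteq\mathcal D_{C''A''}$.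

*Proof.* **Step 1: independent matrices with the multiplication table $\Xi$.** The $\Xi_j$ themselves satisfy (5) but may be dependent, even zero. So enlarge them: with the standard basis $\epsilon_j$ of $\mathbb C^g$,
$$\rho_j=\begin{pmatrix}0&\epsilon_j^T\\0&\Xi_j\end{pmatrix}\in M_{g+1}.$$
The $\rho_j$ are independent. Since $\epsilon_k^T\Xi_j=\sum_s(\Xi_j)_{k,s}\epsilon_s^T$ and $\Xi$ is convexotonic, $\rho_k\rho_j=\sum_s(\Xi_j)_{k,s}\rho_s$.

**Step 2: accretivity.** $I-\Lambda_\rho(X)$ is block upper triangular with diagonal $I$, $I-\Lambda_\Xi(X)$, so by Proposition 14 it is invertible on $\mathcal D_A$. Take $D,\eta$ from Lemma 15. At $X=0$ it gives $H:=D+D^*\succ0$. Put $\hat R_j=H^{1/2}\rho_jH^{-1/2}$ and $\hat D=H^{-1/2}DH^{-1/2}$. Then $\hat D+\hat D^*=I$, so $\hat D$ is invertible, and on $\mathcal D_A$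
$$\operatorname{Re}\big(\hat D(I-\Lambda_{\hat R}(X))\big)=\operatorname{Re}\big(H^{-1/2}D(I-\Lambda_\rho(X))H^{-1/2}\big)\succeq0 .$$

**Step 3: define the pair.** Put $C''=I-\hat D^{-1}$, $A''_j=-\hat D\hat R_j$. Since $\hat D^{-1}+\hat D^{-*}=\hat D^{-1}(\hat D^*+\hat D)\hat D^{-*}=\hat D^{-1}\hat D^{-*}$, we get $C''C''^*=I$. Next, $(C''-I)A''_j=\hat R_j$. The $\hat R_j$ are independent with multiplication table $\Xi$ because the $\rho_j$ are, and $A''_k\hat R_j=-\hat D\hat R_k\hat R_j=\sum_s(\Xi_j)_{k,s}A''_s$.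

**Step 4: redundancy.** For $X\in\mathcal D_A$, $L_{A''}(X)=I-\hat D\Lambda_{\hat R}(X)-\Lambda_{\hat R}(X)^*\hat D^*=2\operatorname{Re}\big(\hat D(I-\Lambda_{\hat R}(X))\big)\succeq0$, so $\mathcal D_A\subseteq\mathcal D_{A''}$. For $Y\in\mathcal D_B$ write $Y=p(X)$ with $X\in\mathcal D_A$. By (19) and (8), $(I-\Lambda_{\hat R}(X))^*L_{C''A''}(Y)(I-\Lambda_{\hat R}(X))=L_{A''}(X)\succeq0$, and $I-\Lambda_{\hat R}(X)$ is invertible, being similar to $I-\Lambda_\rho(X)$. So $L_{C''A''}(Y)\succeq0$ and $\mathcal D_B\subseteq\mathcal D_{C''A''}$. $\square$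

## 10. Assembling Theorem A

*Proof of Theorem A.* Boundedness of $\mathcal D_B$ is Lemma 5(a). By Lemma 6 we may work with the normalized sets $\lambda(\mathcal D_A)$, $\mu(\mathcal D_B)$ and the map $\mu\circ p\circ\lambda^{-1}$, again called $\mathcal D_A,\mathcal D_B,p$. Take $A',C,R,\Xi$ from Section 8 and $A'',C'',\hat R$ from Lemma 16, and put
$$A^{\rm tot}=A'\oplus A'',\qquad C^{\rm tot}=C\oplus C'',\qquad R^{\rm tot}=(C^{\rm tot}-I)A^{\rm tot}=R\oplus\hat R .$$
The $R_j^{\rm tot}$ are linearly independent because the $\hat R_j$ are. By Step 4 of Section 8 and Lemma 16, $R_k^{\rm tot}R_j^{\rm tot}=\sum_s(\Xi_j)_{k,s}R_s^{\rm tot}$. So they span a $g$-dimensional algebra $\mathcal R$ with structure matrices $\Xi$. By (18) and Lemma 16, $A_k^{\rm tot}R_j^{\rm tot}=\sum_s(\Xi_j)_{k,s}A_s^{\rm tot}$. Thus $(\mathcal D_{A^{\rm tot}},\mathcal D_{C^{\rm tot}A^{\rm tot}})$ is a spectrahedral pair associated to $\mathcal R$. Since $CA'=B^\sharp$,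
$$\mathcal D_{A^{\rm tot}}=\mathcal D_{A'}\cap\mathcal D_{A''}=\mathcal D_A,\qquad \mathcal D_{C^{\rm tot}A^{\rm tot}}=\mathcal D_{B^\sharp}\cap\mathcal D_{C''A''}=\mathcal D_B .$$
By (19), $p$ is the convexotonic map of $\mathcal R$ on $\mathcal D_A$. $\square$

So the conjecture and its weaker version are both true.

## 11. The shape of $B$ in terms of $A$, and a converse

**Theorem B.** Let $\mathcal D_A,\mathcal D_B$ be bounded, $A=\bigoplus_{i=1}^mA^i$, $B=\bigoplus_{j=1}^{m'}B^j$ with irreducible, non-redundant blocks, $A^i\in M_{d_i}^g$, $B^j\in M_{e_j}^g$.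

(a) If $\mathcal D_A,\mathcal D_B$ are $p$-bianalytic with $p(0)=0$, $Dp(0)=I$, then $m=m'$, and there are a permutation $\sigma$ and, for each $i$, unitaries $Q_i,C_i$ with
$$Q_i\big(B^{\sigma(i)}\oplus0\big)Q_i^*=C_i\big(A^i\oplus0\big)\qquad(\text{size }\max(d_i,e_{\sigma(i)})). \tag{20}$$
With $A'=\bigoplus_i(A^i\oplus0)$ and $C=\bigoplus_iC_i$,
$$A'_k(C-I)A'_j=\sum_s(\Xi_j)_{k,s}A'_s\in\operatorname{span}\{A'_1,\dots,A'_g\}\qquad\text{for all }j,k, \tag{21}$$
$\Xi$ is convexotonic and $p=x(I-\Lambda_\Xi(x))^{-1}$ on $\mathcal D_A$. Moreover $\dim\mathcal R_{A^i}=\dim\mathcal R_{B^{\sigma(i)}}$ and $\dim\mathcal R_{*A^i}=\dim\mathcal R_{*B^{\sigma(i)}}$.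

(b) Conversely, if $m=m'$ and (20) and (21) hold for some permutation $\sigma$ and unitaries, then $\Xi$ is convexotonic and $p=x(I-\Lambda_\Xi(x))^{-1}$ is bianalytic from $\mathcal D_A$ onto $\mathcal D_B$.

(c) If, in (a), $\sum_j\operatorname{ran}A_j=\mathbb C^d$ and $\sum_k\operatorname{ran}B_k=\mathbb C^e$, then $d_i=e_{\sigma(i)}$, $d=e$, and $B$ is unitarily equivalent to $CA$ with $C$ unitary, without any padding.

*Proof.* (a) The bijection $\sigma$ is Lemma 13; (20) is $B^\sharp=CA'$ read block by block; (21) is (18); the formula for $p$ is Proposition 14. The dimensions agree because $N$ and $V$ in (15) are unitary.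

(c) We have $\sum_j\operatorname{ran}A_j\subseteq\bigoplus_i\mathcal R_{A^i}$, so the hypothesis forces $\mathcal R_{A^i}=\mathbb C^{d_i}$, and likewise for $B$. By (a), $d_i=\dim\mathcal R_{A^i}=\dim\mathcal R_{B^{\sigma(i)}}=e_{\sigma(i)}$, and (20) involves no padding.

(b) **Step 1: setup.** By (20), $\mathcal D_{A'}=\mathcal D_A$ and $\mathcal D_{CA'}=\mathcal D_B$. By boundedness the $A'_s$ are independent, so $\Xi$ in (21) is unique, and it is convexotonic by Lemma 2(c). Put $R=(C-I)A'$.

**Step 2: $p$ is defined on the interior and maps it into $\mathcal D_B$.** Let $X\in\operatorname{int}\mathcal D_A(n)$, $\Lambda=\Lambda_{A'}(X)$. If $(I-\Lambda_R(X))w=0$, then $(I+\Lambda)w=C\Lambda w$, so $\langle L_{A'}(X)w,w\rangle=\|(I+\Lambda)w\|^2-\|\Lambda w\|^2=0$ and $w=0$. Hence $I-\Lambda_R(X)$ is invertible. If $Y(I-\Lambda_\Xi(X))=0$ for a row $Y\in M_n^g$, then by (7) $\Lambda_{A'}(Y)(I-\Lambda_R(X))=\Lambda_{A'}\big(Y(I-\Lambda_\Xi(X))\big)=0$, so $\Lambda_{A'}(Y)=0$ and $Y=0$. Hence $I-\Lambda_\Xi(X)$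 is invertible. By (8), $L_{CA'}(p(X))\succeq0$, so $p(X)\in\mathcal D_B$.

**Step 3: the boundary.** Let $X\in\mathcal D_A$, $t\uparrow1$. By (9), $(I-\Lambda_\Xi(tX))^{-1}=I+\Lambda_\Xi(p(tX))$, which stays bounded because $\mathcal D_B$ is bounded. So $I-\Lambda_\Xi(X)$ is invertible and $p(X)=\lim p(tX)\in\mathcal D_B$. Thus $p$ is free analytic on the free domain $\{X:I-\Lambda_\Xi(X)\text{ invertible}\}\supseteq\mathcal D_A$ and maps $\mathcal D_A$ into $\mathcal D_B$.

**Step 4: the inverse.** The data $(CA',C^*,-\Xi)$ satisfy the same hypotheses: $(C^*-I)CA'=-R$ and $CA'_k(-R_j)=\sum_s(-\Xi_j)_{k,s}CA'_s$, and $C^*CA'=A'$. So $q(y)=y(I+\Lambda_\Xi(y))^{-1}$ is free analytic on a free domain containing $\mathcal D_B$ and maps $\mathcal D_B$ into $\mathcal D_A$. By Lemma 2(b), applied to $\Xi$ and to $-\Xi$, $q\circ p=\mathrm{id}$ and $p\circ q=\mathrm{id}$. $\square$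

**Remark (the freedom in the size of $A'$ cannot be dropped).** Let $p=\mathrm{id}$, so $\Xi=0$. A spectrahedral pair with this map satisfies $A'_k(C-I)A'_j=0$ for all $j,k$. If $\sum_j\operatorname{ran}A'_j$ is the whole space, then $A'_k(C-I)=0$ for all $k$; if also $\bigcap_k\ker A'_k=0$, then $C=I$ and $R=0$, which is not $g$-dimensional. The triangle of Section 3 is such a case. So a summand such as $A''$, redundant for the sets but carrying the algebra, is in general needed.
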